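\title{1-smooth cyclotomic pro-$p$ pairs that do not come from fields}

\begin{abstract}
Let $p$ be a prime. The maximal pro-$p$ Galois group of a field containing a root of unity of order $p$, together with its cyclotomic character, is 1-smooth: a formal version of Hilbert's Theorem~90 holds for all of its closed subgroups. We show that the converse fails for every $p$. The counterexample has trivial character and is countably, but not finitely, generated; it is an inverse limit of pro-$p$ completions of free products of genus~2 surface groups and copies of $\mathbb{Z}^2$. The obstruction is that the map pinching the surface group onto $\mathbb{Z}^2*\mathbb{Z}^2$ cannot be induced by a field extension. To prove this we recover two independent valuations from the two copies of $\mathbb{Z}^2$ and use them to split the Steinberg relation into two.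
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Throughout, $p$ is a fixed prime, homomorphisms between profinite groups are continuous, and cohomology is continuous cochain cohomology.

Let $K$ be a field containing a root of unity of order $p$; in particular $\operatorname{char}K\neq p$. Inside a separable closure, let $K(p)$ be the compositum of all finite Galois extensions of $K$ of $p$-power degree, and let $G_K(p)=\operatorname{Gal}(K(p)/K)$ be the maximal pro-$p$ Galois group of $K$. The group $\mu_{p^\infty}$ of roots of unity of $p$-power order lies in $K(p)$, and the \emph{cyclotomic character} $\theta_{K,p}\colon G_K(p)\to 1+p\mathbb{Z}_p$ is defined by $\sigma(\zeta)=\zeta^{\theta_{K,p}(\sigma)}$ for $\sigma\in G_K(p)$ and $\zeta\in\mu_{p^\infty}$. We write $\mathcal{G}_K=(G_K(p),\theta_{K,p})$.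

Abstractly, a \emph{cyclotomic pro-$p$ pair} is a pair $\mathcal{G}=(G,\theta)$ of a pro-$p$ group $G$ and a homomorphism $\theta\colon G\to 1+p\mathbb{Z}_p$. We write $\mathcal{G}=\mathcal{G}_K$ if there is an isomorphism $\varphi\colon G\to G_K(p)$ with $\theta_{K,p}\circ\varphi=\theta$. Let $\mathbb{Z}_p(1)$ be the group $\mathbb{Z}_p$ with the action $g\cdot\lambda=\theta(g)\lambda$. Since $\theta\equiv1 \bmod p$, the action on $\mathbb{Z}_p(1)/p=\mathbb{Z}/p$ is trivial. The pair $\mathcal{G}$ is \emph{Kummerian} if for every $n\geq1$ the map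
\[
H^1(G,\mathbb{Z}_p(1)/p^n)\longrightarrow H^1(G,\mathbb{Z}/p)=\operatorname{Hom}(G,\mathbb{Z}/p)
\]
induced by reduction modulo $p$ is surjective, and \emph{1-smooth} if $\operatorname{Res}_H(\mathcal{G})=(H,\theta|_H)$ is Kummerian for every closed subgroup $H$ of $G$.

These definitions isolate what Hilbert's Theorem~90 says about $\mathcal{G}_K$. The field $K(p)$ has no Galois extension of degree $p$: the compositum of the $K$-conjugates of such an extension would be a pro-$p$ Galois extension of $K$, hence contained in $K(p)$. Therefore $K(p)^\times$ is $p$-divisible, and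
\begin{equation}\label{eq:closed}
K'(p)=K(p)\quad\text{and}\quad \mathcal{G}_{K'}=\operatorname{Res}_{\operatorname{Gal}(K(p)/K')}(\mathcal{G}_K)\qquad\text{whenever } K\subseteq K'\subseteq K(p).
\end{equation}
The Kummer sequence $1\to\mu_{p^n}\to K(p)^\times\xrightarrow{\,p^n\,}K(p)^\times\to1$ and Hilbert~90 give $H^1(G_K(p),\mu_{p^n})\cong K^\times/K^{\times p^n}$. Here $\mu_{p^n}\cong\mathbb{Z}_p(1)/p^n$, reduction modulo $p$ becomes the map $\zeta\mapsto\zeta^{p^{n-1}}$ from $\mu_{p^n}$ to $\mu_p$, and the map in the definition becomes the projection $K^\times/K^{\times p^n}\to K^\times/K^{\times p}$, which is onto. So $\mathcal{G}_K$ is Kummerian, and by \eqref{eq:closed} it is 1-smooth. The following question is posed in \cite{Qua}.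

\begin{quote}
\emph{Let $\mathcal{G}$ be a 1-smooth cyclotomic pro-$p$ pair. Is there a field $K$ containing a root of unity of order $p$ such that $\mathcal{G}=\mathcal{G}_K$?}
\end{quote}

When $\theta$ is trivial, 1-smoothness says that every homomorphism from a closed subgroup to $\mathbb{Z}/p$ lifts to $\mathbb{Z}/p^n$ for all $n$. This holds for $G=\mathbb{Z}_p^d$, whose closed subgroups are free $\mathbb{Z}_p$-modules. It fails as soon as $G$ has a subgroup of order $p$, because the identity of $\mathbb{Z}/p$ does not lift to $\mathbb{Z}/p^2$. The condition is imposed on all closed subgroups at once, that is, on the would-be Galois groups of all $p$-extensions of $K$, and one may hope that this is restrictive enough to force a field to exist. Two features point the other way. The condition sees only the quotients $K'^\times/K'^{\times p^n}$ of multiplicative groups and keeps no visible trace of addition. And it passes to the limit of any inverse system with surjective maps (Lemma~\ref{lem:limit}), whether or not these maps are induced by inclusions of fields. We exploit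 both features.

\subsection{Results}
Write $[x,y]=xyx^{-1}y^{-1}$ and consider the discrete groups
\[
\Gamma=\langle x_1,y_1,x_2,y_2\mid [x_1,y_1][x_2,y_2]\rangle,\qquad
\Delta=\Delta_1*\Delta_2,\qquad \Delta_j=\langle s_j,t_j\mid[s_j,t_j]\rangle\cong\mathbb{Z}^2 .
\]
Thus $\Gamma$ is the fundamental group of the closed orientable surface of genus 2, and $\Delta$ that of a wedge of two tori. Pinching the separating curve $[x_1,y_1]$ gives the surjection
\[
\varphi\colon\Gamma\to\Delta,\qquad x_j\mapsto s_j,\quad y_j\mapsto t_j .
\]
Let $D$, $E$, $E_j$ be the pro-$p$ completions of $\Gamma$, $\Delta$, $\Delta_j$, and let $f\colon D\to E$ be induced by $\varphi$. Then $E_j\cong\mathbb{Z}_p^2$. Killing the other factor retracts $\Delta$ onto $\Delta_j$, hence $E$ onto $E_j$, and we regard $E_j$ as a closed subgroup of $E$.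

For $n\geq0$ put $\Gamma_n=\Gamma^{(1)}*\dots*\Gamma^{(n)}*\Delta$, where each $\Gamma^{(i)}$ is a copy of $\Gamma$. Let $\pi_n\colon\Gamma_{n+1}\to\Gamma_n$ be the identity on $\Gamma^{(1)},\dots,\Gamma^{(n)},\Delta$ and $\varphi\colon\Gamma^{(n+1)}\to\Delta$ on the remaining factor. Let $G_n$ be the pro-$p$ completion of $\Gamma_n$ and
\[
G=\varprojlim_n G_n .
\]

\begin{theorem}\label{thm:main}
The pair $(G,1)$ is 1-smooth, and there is no field $K$ containing a root of unity of order $p$ with $(G,1)=\mathcal{G}_K$.
\end{theorem}

So the answer to the question is negative for every prime $p$. The group $G$ is countably, but not finitely, generated (Remark~\ref{rem:generators}). Neither the triviality of $\theta$ nor the countability is essential.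

\begin{theorem}\label{thm:family}
For every closed subgroup $\Theta\leq 1+p\mathbb{Z}_p$ and every infinite cardinal $\kappa$ there is a 1-smooth pair $(G',\theta')$ with $\operatorname{im}\theta'=\Theta$ and $\dim H^1(G',\mathbb{F}_p)=\kappa$ that is not of the form $\mathcal{G}_K$.
\end{theorem}

The reason behind Theorem~\ref{thm:main} is a statement about the single map $f$. For fields $K\subseteq M$ we view $K(p)$ inside $M(p)$ and write $\operatorname{res}\colon G_M(p)\to G_K(p)$ for the restriction of automorphisms.

\begin{theorem}\label{thm:map}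
The homomorphism $f\colon D\to E$ is not induced by a field extension: there are no fields $K\subseteq M$ of characteristic $\neq p$, with $\mu_{p^\infty}\subseteq K$, and isomorphisms $\alpha\colon E\to G_K(p)$, $\beta\colon D\to G_M(p)$ such that $\operatorname{res}\circ\beta=\alpha\circ f$.
\end{theorem}

All the counterexamples are infinitely generated. The argument does not decide whether every finitely generated 1-smooth pair is of the form $\mathcal{G}_K$, nor whether the pair $(D,1)$ is.

\subsection{Organization}
Section~\ref{sec:prelim} computes cup products in $D$ and $E$ and recalls their meaning for fields. Section~\ref{sec:obstruction} states the field-theoretic obstruction, Proposition~\ref{prop:key}, and works out its simplest case. Sections~\ref{sec:smooth} and~\ref{sec:theorems} prove 1-smoothness and deduce the three theorems from the proposition. The proposition is proved in Sections~\ref{sec:collinear}--\ref{sec:split}: we construct valuations, use them to produce test elements, and use the test elements to split the Steinberg relation.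

\section{Cup products and Kummer characters}\label{sec:prelim}

\subsection{Cup products in $D$ and $E$}
We use the pro-$p$ completion $\widehat{A}$ of a discrete group $A$ through its universal property: the image of $A$ is dense, and homomorphisms from $A$ to a pro-$p$ group correspond to continuous homomorphisms from $\widehat{A}$.

Let $H$ be a pro-$p$ group, $q=p^n$, and $\chi,\psi\in\operatorname{Hom}(H,\mathbb{Z}/q)$. The cup product $\chi\cup\psi\in H^2(H,\mathbb{Z}/q)$ is the class of the cocycle $(g,h)\mapsto\chi(g)\psi(h)$; it is compatible with pullback along homomorphisms. For $R=\mathbb{Z}/q$ or $R=\mathbb{Z}_p$, evaluation at $(s_j,t_j)$ identifies $\operatorname{Hom}(E_j,R)$ with $R^2$, and we write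
\[
b_j(\chi,\psi)=\chi(s_j)\psi(t_j)-\chi(t_j)\psi(s_j)
\]
for the determinant. Put $V_j=\operatorname{Hom}(E_j,\mathbb{F}_p)\cong\mathbb{F}_p^2$ and $V=\operatorname{Hom}(E,\mathbb{F}_p)$. Restriction gives $V=V_1\oplus V_2$; we write $v=(v_1,v_2)$ for $v\in V$, regard $b_j$ also as a form on $V$ through the $j$-th component, and put
\[
b=b_1+b_2 .
\]
On $V_j$ the form $b_j$ is alternating and nondegenerate. The map $f^*\colon V\to\operatorname{Hom}(D,\mathbb{F}_p)$ is an isomorphism, since on both sides a homomorphism takes arbitrary values on the four generators.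

\begin{lemma}\label{lem:cup}
\begin{enumerate}
\item[(a)] For $\chi,\psi\in\operatorname{Hom}(E_j,\mathbb{Z}/p^n)$: $\chi\cup\psi=0$ if and only if $b_j(\chi,\psi)=0$.
\item[(b)] For $\chi,\psi\in V$: $\chi\cup\psi=0$ in $H^2(E,\mathbb{F}_p)$ if and only if $b_1(\chi,\psi)=b_2(\chi,\psi)=0$.
\item[(c)] For $\chi,\psi\in V$: $f^*\chi\cup f^*\psi=0$ in $H^2(D,\mathbb{F}_p)$ if and only if $b(\chi,\psi)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $u(a_1,a_2,a_3)$ be the upper unitriangular $3\times3$ matrix over $\mathbb{Z}/q$ with entries $a_1,a_2,a_3$ in positions $(1,2)$, $(2,3)$, $(1,3)$. These matrices form a finite $p$-group $U_3(\mathbb{Z}/q)$, and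
\[
u(a_1,a_2,a_3)\,u(a_1',a_2',a_3')=u(a_1+a_1',\,a_2+a_2',\,a_3+a_3'+a_1a_2').
\]
Hence a continuous map $h\mapsto u(\chi(h),\psi(h),\tau(h))$ on a pro-$p$ group $H$ is a homomorphism exactly when $\tau(gh)=\tau(g)+\tau(h)+\chi(g)\psi(h)$, that is, when the cocycle defining $\chi\cup\psi$ is the coboundary of $-\tau$. So $\chi\cup\psi=0$ if and only if some homomorphism $H\to U_3(\mathbb{Z}/q)$ has $(1,2)$-entry $\chi$ and $(2,3)$-entry $\psi$.

For $H=E_j$, $E$, $D$ such a homomorphism is a choice of matrices for the generators, with prescribed $(1,2)$- and $(2,3)$-entries, that satisfies the defining relations. The product formula shows that the commutator of $u(a_1,a_2,a_3)$ and $u(a_1',a_2',a_3')$ is $u(0,0,a_1a_2'-a_1'a_2)$, whatever $a_3$ and $a_3'$ are. The relation $[s_j,t_j]$ therefore imposes $b_j(\chi,\psi)=0$, and the relation $[x_1,y_1][x_2,y_2]$ imposes $b_1(\chi,\psi)+b_2(\chi,\psi)=0$.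
\end{proof}

Thus $f$ changes nothing in degree 1, while in degree 2 it merges the two conditions $b_1=0$, $b_2=0$ into the single condition $b_1+b_2=0$.

\subsection{Kummer characters}\label{ss:kummer}
Let $M$ be a field of characteristic $\neq p$ with $\mu_{p^\infty}\subseteq M$. Fix generators $\zeta_n$ of $\mu_{p^n}$ with $\zeta_{n+1}^p=\zeta_n$. For $x\in M^\times$ choose $\xi\in M(p)$ with $\xi^{p^n}=x$ and define $\chi_x^{(n)}\colon G_M(p)\to\mathbb{Z}/p^n$ by $\sigma(\xi)=\zeta_n^{\chi_x^{(n)}(\sigma)}\xi$. This homomorphism does not depend on $\xi$, and the $\chi_x^{(n)}$ are the reductions of one homomorphism $\chi_x\colon G_M(p)\to\mathbb{Z}_p$, the \emph{Kummer character} of $x$. The map $x\mapsto\chi_x$ is a homomorphism. We use the following facts.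

\begin{enumerate}
\item[(K1)] The map $x\mapsto\chi_x^{(1)}$ induces an isomorphism $M^\times/M^{\times p}\cong\operatorname{Hom}(G_M(p),\mathbb{F}_p)$. If $M\subseteq M'$ and the same $\zeta_n$ are used, the Kummer character of $x\in M^\times$ over $M'$ is $\chi_x\circ\operatorname{res}$.
\item[(K2)] (Steinberg relation.) $\chi_x^{(n)}\cup\chi_{1-x}^{(n)}=0$ in $H^2(G_M(p),\mathbb{Z}/p^n)$ for $x\neq0,1$.
\item[(K3)] If $\chi_y^{(1)}\cup\chi_z^{(1)}=0$ in $H^2(G_M(p),\mathbb{F}_p)$, then $z$ is a norm from $M(y^{1/p})$.
\end{enumerate}

The isomorphism in (K1) is the case $n=1$ of the Kummer isomorphism of Section~\ref{sec:intro}. For (K2), Tate's Steinberg relation gives the vanishing in $H^2$ of the absolute Galois group $G_M$ \cite[\S4.6]{GS}, and inflation $H^2(G_M(p),\mu_{p^n})\to H^2(G_M,\mu_{p^n})$ is injective: by the Kummer sequence and Hilbert~90 the maps $H^2(G_M(p),\mu_{p^n})\to H^2(G_M(p),M(p)^\times)\to\operatorname{Br}(M)$ are injective, and their composite factors through the inflation. For (K3), inflate to $G_M$ and use \cite[\S4.7]{GS}.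

We also recall that for any field $F$ and any $a\in F$ that is not a $p$-th power, $X^p-a$ is irreducible over $F$; so if $\mu_p\subseteq F$ has order $p$, then $F(a^{1/p})/F$ is cyclic of degree $p$.

Finally, the Milnor group $K_2^M(F)$ is the quotient of $F^\times\otimes_{\mathbb{Z}}F^\times$ by the subgroup generated by the elements $x\otimes(1-x)$; the class of $y\otimes z$ is written $\{y,z\}$.
\begin{enumerate}
\item[(K4)] For a finite extension $L/F$ there is a homomorphism $N_{L/F}\colon K_2^M(L)\to K_2^M(F)$, the transfer, with $N_{L/F}\{y,\xi\}=\{y,N_{L/F}\xi\}$ for $y\in F^\times$, $\xi\in L^\times$ (Bass--Tate; see \cite[\S7.3]{GS}).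
\end{enumerate}

If $a\colon F^\times\to A$ is a homomorphism and $\beta$ is a bilinear form on $A$, we say that $a$ satisfies the \emph{Steinberg relation for $\beta$} if $\beta(a(x),a(1-x))=0$ for all $x\in F\setminus\{0,1\}$. This is the one place where the addition of the field enters.

\section{The obstruction}\label{sec:obstruction}

Suppose that $f$ were induced by an extension $K\subseteq M$ as in Theorem~\ref{thm:map}. Kummer theory gives a surjection $c\colon K^\times\to V$ and, because $f^*$ is an isomorphism, an extension of $c$ to $M^\times$. By Lemma~\ref{lem:cup} and (K2), $c$ satisfies the Steinberg relation for $b_1$ and for $b_2$ separately, while its extension to $M$ is only known to satisfy it for $b$. By (K3), the vanishing of $b$ produces norms over $M$. The following proposition says that these properties are incompatible. It assumes only that $E$ is a retract of $G_K(p)$ and says nothing about the Galois group of the larger field; this is the generality needed for Theorem~\ref{thm:main}.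

\begin{proposition}\label{prop:key}
Let $K$ be a field of characteristic $\neq p$ with $\mu_{p^\infty}\subseteq K$, and let $\rho\colon G_K(p)\to E$ and $\varepsilon\colon E\to G_K(p)$ be homomorphisms with $\rho\varepsilon=\operatorname{id}$. Let $c\colon K^\times\to V$, $c(y)=\chi_y^{(1)}\circ\varepsilon$. There is no field $\widetilde{K}\supseteq K$ with a homomorphism $\tilde{c}\colon\widetilde{K}^\times\to V$ such that
\begin{enumerate}
\item[(i)] $\tilde{c}|_{K^\times}=c$;
\item[(ii)] $\tilde{c}$ satisfies the Steinberg relation for $b$;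
\item[(iii)] if $y,z\in K^\times$, $c(y)\neq0$ and $b(c(y),c(z))=0$, then $z$ is a norm from $\widetilde{K}(y^{1/p})$.
\end{enumerate}
\end{proposition}

We record three properties of $c=(c_1,c_2)$. First, for every $\gamma\in V$ there is by (K1) an element $y\in K^\times$ with $\chi_y^{(1)}=\gamma\circ\rho$, and then $c(y)=\gamma\rho\varepsilon=\gamma$; so $c$ is onto. Second, $c(-1)=0$, because $-1$ is a $p$-th power in $K$ (for $p=2$, because $\mu_4\subseteq K$). Third, pulling (K2) back along $\varepsilon|_{E_j}$ and applying Lemma~\ref{lem:cup}(a) shows that $c$ satisfies the Steinberg relation for $b_1$ and for $b_2$. In particular $\widetilde{K}=K$, $\tilde{c}=c$ satisfies (i) and (ii); the contradiction must come from (iii).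

\subsection{What (iii) forces, for $p=2$}\label{ss:conic}
Let $p=2$ and suppose that $\widetilde{K},\tilde{c}$ exist. Choose $y,z\in K^\times$ with $b_1(c(y),c(z))=b_2(c(y),c(z))=1$. Then $b(c(y),c(z))=0$, and $y$ is not a square in $\widetilde{K}$ since $\tilde{c}(y)\neq0$. By (iii), $z=a^2-ya'^2$ with $a,a'\in\widetilde{K}$. Here $a'\neq0$ because $\tilde{c}(z)\neq0$, and $a\neq0$ because $c(y)\neq c(z)$. The element $x=y(a'/a)^2$ satisfies $1-x=z/a^2$, so
\[
\tilde{c}(x)=c(y),\qquad\tilde{c}(1-x)=c(z),\qquad b_2(\tilde{c}(x),\tilde{c}(1-x))=1 .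
\]
Thus (iii) forces $\tilde{c}$ to violate the Steinberg relation for $b_2$. For general $p$ the transfer (K4) will replace this conic. The substance of the proposition is that (i) and (ii) force $\tilde{c}$ to \emph{satisfy} the Steinberg relation for $b_2$.

\subsection{Splitting the relation in the simplest case}\label{ss:simplest}
Assume (i) and (ii), and let $x\in\widetilde{K}\setminus K$. All we can do is compare $x$ with elements of $K$. For distinct $e,e'\in K$ the element $u=(x-e)/(e'-e)$ has $1-u=(x-e')/(e-e')$, so (ii) and $c(-1)=0$ give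
\begin{equation}\label{eq:three}
b\bigl(\tilde{c}(x-e)-d,\ \tilde{c}(x-e')-d\bigr)=0,\qquad d=c(e-e').
\end{equation}
Since $b_j$ is alternating, for $X,X',d\in V$ we have
\begin{equation}\label{eq:shift}
b_j(X-d,X'-d)=b_j(X,X')-b_j(X-X',d).
\end{equation}
Put $P=\tilde{c}(x)$ and $Q=\tilde{c}(1-x)=\tilde{c}(x-1)$. The goal is $b_2(P,Q)=0$. Let $\gamma\in V$, and suppose that $e\in K\setminus\{0,1\}$ satisfies
\begin{equation}\label{eq:test1}
c(e)=(\gamma_1,0),\qquad c(1-e)=(0,\gamma_2).
\end{equation}
With $X=\tilde{c}(x-e)$, relation \eqref{eq:three} for the pairs $(0,e)$ and $(e,1)$ reads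
\begin{align}
b_1(P_1-\gamma_1,\,X_1-\gamma_1)+b_2(P_2,\,X_2)&=0,\label{eq:zero}\\
b_1(X_1,\,Q_1)+b_2(X_2-\gamma_2,\,Q_2-\gamma_2)&=0.\label{eq:one}
\end{align}

Now make the simplest assumption: for every $\gamma\in V$ there is an element $e_\gamma$ satisfying \eqref{eq:test1}, and $X=\tilde{c}(x-e_\gamma)$ is the same for all $\gamma$. By \eqref{eq:shift}, equation \eqref{eq:zero} becomes
\[
b_1(P_1,X_1)-b_1(P_1-X_1,\gamma_1)+b_2(P_2,X_2)=0\qquad\text{for all }\gamma_1\in V_1 .
\]
Only the middle term depends on $\gamma_1$, and it is linear, so it vanishes identically. By nondegeneracy $X_1=P_1$; then $b_1(P_1,X_1)=0$, and what remains is $b_2(P_2,X_2)=0$. In the same way only the term $b_2(X_2-Q_2,\gamma_2)$ of \eqref{eq:one} depends on $\gamma_2$, so $X_2=Q_2$. Hence $b_2(P_2,Q_2)=0$.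

This is the mechanism of the proof: a relation for $b_1+b_2$ splits once one component of $d$ can be varied while everything else stays fixed. Two things are missing. We need elements $e$ satisfying \eqref{eq:test1}. They exist if $K$ has two independent valuations $v_1,v_2$ such that $c_j$ is trivial on the elements $v_j$-close to $1$: take $e$ to be $v_1$-close to $0$ and $v_2$-close to $1$. Sections~\ref{sec:collinear} and~\ref{sec:two} construct such valuations from the Steinberg relation for $b_1$ and $b_2$ over $K$. And we must control how $\tilde{c}(x-e)$ depends on $e$; Section~\ref{sec:split} does this with infinitely many test elements for each $\gamma$ and Ramsey's theorem.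

\section{1-smoothness}\label{sec:smooth}

A 1-cocycle of a group $H$ with values in $\mathbb{Z}_p(1)/p^k$ is a map $a\colon H\to\mathbb{Z}/p^k$ with $a(gh)=a(g)+\theta(g)a(h)$. Equivalently, $(a,\theta \bmod p^k)$ is a homomorphism from $H$ to the finite $p$-group
\[
P_k=\mathbb{Z}/p^k\rtimes(1+p\mathbb{Z}_p)/(1+p^k\mathbb{Z}_p).
\]
A pair $(H,\theta)$ is Kummerian if and only if, for every $k$, every $\chi\in\operatorname{Hom}(H,\mathbb{Z}/p)$ is the reduction modulo $p$ of a continuous cocycle with values in $\mathbb{Z}_p(1)/p^k$.

\begin{lemma}\label{lem:limit}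
Let $(G_\lambda,\theta_\lambda)$ be a directed inverse system of cyclotomic pro-$p$ pairs with surjective transition maps compatible with the $\theta_\lambda$, and let $(G_\infty,\theta)$ be its limit. If $(U,\theta_\lambda|_U)$ is Kummerian for every $\lambda$ and every \emph{open} subgroup $U\leq G_\lambda$, then $(G_\infty,\theta)$ is 1-smooth.
\end{lemma}

\begin{proof}
By compactness the projections $G_\infty\to G_\lambda$ are surjective. Let $H\leq G_\infty$ be closed, $\chi\in\operatorname{Hom}(H,\mathbb{Z}/p)$ and $k\geq1$. Preimages of open normal subgroups of the $G_\lambda$ form a basis of neighborhoods of $1$, so there are $\lambda$ and an open normal $N_\lambda\trianglelefteq G_\lambda$ whose preimage $N$ satisfies $N\cap H\subseteq\ker\chi$. Let $U$ be the image of $HN$ in $G_\lambda$, an open subgroup. Then $U/N_\lambda\cong HN/N\cong H/(H\cap N)$, so $\chi$ is the pullback to $H$ of some $\psi\in\operatorname{Hom}(U,\mathbb{Z}/p)$. A cocycle on $U$ lifting $\psi$ pulls back to a cocycle on $H$ lifting $\chi$.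
\end{proof}

Open subgroups of a completion are governed by finite-index subgroups of the discrete group, in the following sense.

\begin{lemma}\label{lem:extend}
Let $A$ be a discrete group, $U$ an open subgroup of $\widehat{A}$, and $A'$ the preimage of $U$ in $A$. Then $A'$ has finite index in $A$ and dense image in $U$, and every homomorphism $\Psi$ from $A'$ to a finite $p$-group factors through a continuous homomorphism on $U$.
\end{lemma}

\begin{proof}
The first two claims hold because $U$ is open and the image of $A$ is dense. Let $A''\leq A'$ be the preimage of the normal core of $U$ in $\widehat{A}$; it is normal in $A$ of $p$-power index. The subgroup $\ker\Psi\cap A''$ is normal in $A''$ of $p$-power index. It is normalized by $A''$, so it has finitely many $A$-conjugates, each normal in $A''$ of $p$-power index. Their intersection $R$ is normal in $A$, the quotient $A/R$ is a finite $p$-group, and $R\subseteq\ker\Psi$. Let $\widehat{R}$ be the kernel of $\widehat{A}\to A/R$. It is open with preimage $R$, hence it is the closure of the image of $R\subseteq A'$,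 and $\widehat{R}\subseteq U$. The map $A'/R\to U/\widehat{R}$ is injective, and surjective by density. So $\Psi$ factors through $U\to U/\widehat{R}\cong A'/R$.
\end{proof}

To cover Theorem~\ref{thm:family} we enlarge the system $(\Gamma_n)$ by free factors that carry the character. Let $J$ be a set, $J_0\subseteq J$ a finite subset, and $\theta_0\colon J\to1+p\mathbb{Z}_p$ a map equal to $1$ outside $J_0$. Let $\lambda=(n,C)$ range over pairs with $n\geq0$ and $C$ finite, $J_0\subseteq C\subseteq J$, ordered componentwise. Put $\Gamma_\lambda=\Gamma_n*F(C)$ with $F(C)$ the free group on $C$, and let $\theta\colon\Gamma_\lambda\to1+p\mathbb{Z}_p$ be trivial on $\Gamma_n$ and equal to $\theta_0$ on $C$. For $(n,C)\leq(n',C')$ the transition map $\Gamma_{(n',C')}\to\Gamma_{(n,C)}$ is $\varphi$ on $\Gamma^{(i)}$ for $n<i\leq n'$, trivial on $C'\setminus C$, and the identity on the other factors. It is surjective, and it is compatible with $\theta$ because $C'\setminus C$ is disjoint from $J_0$. Let $G_\lambda=\widehat{\Gamma_\lambda}$ and $G_J=\varprojlim G_\lambda$. Since $1+p\mathbb{Z}_p$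 is a pro-$p$ group, $\theta$ extends to each $G_\lambda$ and to $G_J$. For $J=\emptyset$ we get $(G,1)$.

\begin{proposition}\label{prop:smooth}
The pair $(G_J,\theta)$ is 1-smooth.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:limit} it suffices to lift a given $\psi\in\operatorname{Hom}(U,\mathbb{Z}/p)$, for $U\leq G_\lambda$ open, to a cocycle with values in $\mathbb{Z}_p(1)/p^k$. Let $\Gamma'$ be the preimage of $U$ in $\Gamma_\lambda$, and write $\psi$ also for the induced homomorphism on $\Gamma'$.

Kurosh's subgroup theorem states that a subgroup $\Gamma'$ of a free product of groups $A_i$ is the free product of a free group and of certain subgroups $\Gamma'\cap gA_ig^{-1}$. Apply it with the factors $\Gamma^{(1)},\dots,\Gamma^{(n)},\Delta_1,\Delta_2,F(C)$. Subgroups of conjugates of $F(C)$ are free. So $\Gamma'$ is the free product of a free group $F'$ and of finite-index subgroups $A'$ of conjugates of copies of $\Gamma$ and $\mathbb{Z}^2$. On each $A'$ the character $\theta$ is trivial, and the abelianization of $A'$ is free abelian: a finite-index subgroup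 of $\Gamma$ is the fundamental group of a closed orientable surface, and a finite-index subgroup of $\mathbb{Z}^2$ is isomorphic to $\mathbb{Z}^2$.

Define $\Psi\colon\Gamma'\to P_k$ on the factors. On a basis element $g$ of $F'$ let $\Psi(g)=(a,\theta(g))$, with $a\in\mathbb{Z}/p^k$ any lift of $\psi(g)$. On $A'$ lift $\psi|_{A'}$ to a homomorphism $\tilde{\psi}\colon A'\to\mathbb{Z}/p^k$ through the free abelian group $A'^{\mathrm{ab}}$, and let $\Psi(g)=(\tilde{\psi}(g),1)$. The second component of $\Psi$ and the reduction modulo $p$ of the first are homomorphisms that agree on generators with $\theta\bmod p^k$ and $\psi$, so they agree on $\Gamma'$. By Lemma~\ref{lem:extend}, $\Psi$ comes from a continuous homomorphism $U\to P_k$. By density its second component is $\theta\bmod p^k$, and its first component is a cocycle reducing to $\psi$.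
\end{proof}

\section{From the obstruction to the theorems}\label{sec:theorems}

In this section we assume Proposition~\ref{prop:key}.

\begin{proof}[Proof of Theorem~\ref{thm:map}]
Let $K\subseteq M$, $\alpha$, $\beta$ be as in the statement. Take $\varepsilon=\alpha$, $\rho=\alpha^{-1}$, $\widetilde{K}=M$ and $\tilde{c}(x)=(f^*)^{-1}(\chi_x^{(1)}\circ\beta)$, with $\chi_x$ the Kummer character over $M$. For $y\in K^\times$, (K1) gives $f^*\tilde{c}(y)=\chi_y^{(1)}\circ\operatorname{res}\circ\beta=\chi_y^{(1)}\circ\alpha\circ f=f^*c(y)$, which is (i). Since $\beta$ is an isomorphism, Lemma~\ref{lem:cup}(c) says that for $y,z\in M^\times$ we have $b(\tilde{c}(y),\tilde{c}(z))=0$ if and only if $\chi_y^{(1)}\cup\chi_z^{(1)}=0$ over $M$. So (ii) follows from (K2) and (iii) from (K3). This contradicts Proposition~\ref{prop:key}.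
\end{proof}

To turn this into a statement about one group, we can use only that closed subgroups of $G_K(p)$ correspond to extensions of $K$, and the corresponding restriction maps are injective. The map $f$ is not injective: it kills $[x_1,y_1]$, which survives in $D$, as the homomorphism sending $x_1,y_2$ to $u(1,0,0)$ and $y_1,x_2$ to $u(0,1,0)$ in $U_3(\mathbb{F}_p)$ shows. The group $G$ is built so that $f$ is a \emph{limit} of injective maps.

Let $\varepsilon\colon E\to G$ be given by the inclusions $\Delta\subseteq\Gamma_n$, and let $\rho\colon G\to G_0=E$ be the projection; then $\rho\varepsilon=\operatorname{id}$. For $i\geq1$ let $\iota_i\colon D\to G$ have as component in $G_n$ the map induced by the inclusion of $\Gamma^{(i)}$ if $n\geq i$, and the composite $D\xrightarrow{f}E\to G_n$ if $n<i$. These components are compatible because $\pi_{i-1}$ is $\varphi$ on $\Gamma^{(i)}$. The map $\iota_i$ is injective: its composite with $G\to G_i$ and with the retraction $G_i\to D$ killing the other factors is the identity. For $i>n$ the maps $\iota_i$ and $\varepsilon f$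 have the same component in $G_n$. Every $\chi\in\operatorname{Hom}(G,\mathbb{F}_p)$ has open kernel and so factors through some $G_n$. Therefore
\begin{equation}\label{eq:converge}
\text{for every }\chi\in\operatorname{Hom}(G,\mathbb{F}_p):\qquad\chi\circ\iota_i=\chi\circ\varepsilon\circ f\quad\text{for all large } i .
\end{equation}

\begin{remark}\label{rem:generators}
The finitely generated subgroups $\varepsilon(E),\iota_1(D),\iota_2(D),\dots$ generate $G$ topologically, because their images generate each $G_n$. The group $G$ is not finitely generated, because it surjects onto $G_n$ and $\dim\operatorname{Hom}(G_n,\mathbb{F}_p)=4n+4$.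
\end{remark}

On the side of fields, the limit in \eqref{eq:converge} is an ultraproduct. A non-principal ultrafilter $\mathcal{U}$ on $\{1,2,\dots\}$ is a family of nonempty subsets that is closed under finite intersections and supersets, contains all cofinite sets, and contains one of $I$ and its complement for every subset $I$. For fields $M_i$, the ultraproduct $\prod_iM_i/\mathcal{U}$ is the quotient of $\prod_iM_i$ in which two sequences are identified if they agree on a set in $\mathcal{U}$; it is a field. A sequence $(v_i)$ in a finite set takes exactly one value on a set in $\mathcal{U}$, denoted $\lim_{\mathcal{U}}v_i$.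

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The pair $(G,1)$ is 1-smooth by Proposition~\ref{prop:smooth}. Suppose $(G,1)=\mathcal{G}_K$ and identify $G$ with $G_K(p)$. Then $\operatorname{char}K\neq p$, and $\mu_{p^\infty}\subseteq K$ because the cyclotomic character is trivial. Let $c(y)=\chi_y^{(1)}\circ\varepsilon$ for $y\in K^\times$. Let $M_i\subseteq K(p)$ be the fixed field of $\iota_i(D)$, so that $G_{M_i}(p)=\iota_i(D)$ by \eqref{eq:closed}, and define
\[
c^{(i)}\colon M_i^\times\to V,\qquad c^{(i)}(x)=(f^*)^{-1}\bigl(\chi_x^{(1)}\circ\iota_i\bigr).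
\]
Since $\iota_i\colon D\to G_{M_i}(p)$ is an isomorphism, Lemma~\ref{lem:cup}(c) with (K2) and (K3) shows that $c^{(i)}$ satisfies the Steinberg relation for $b$, and that $z$ is a norm from $M_i(y^{1/p})$ whenever $y,z\in M_i^\times$ and $b(c^{(i)}(y),c^{(i)}(z))=0$. The map $c^{(i)}$ need not extend $c$, but by (K1) and \eqref{eq:converge}, for each $y\in K^\times$ we have $c^{(i)}(y)=c(y)$ for all large $i$.

Let $\widetilde{K}=\prod_iM_i/\mathcal{U}$, with $K$ embedded diagonally. A nonzero element $[x_i]$ has $x_i\neq0$ on a set in $\mathcal{U}$, and we put $\tilde{c}([x_i])=\lim_{\mathcal{U}}c^{(i)}(x_i)$. Since $\mathcal{U}$ is closed under finite intersections, this is well defined and a homomorphism. Property (i) holds because cofinite sets lie in $\mathcal{U}$. For (ii), let $x=[x_i]\neq0,1$; the set of $i$ with $x_i\neq0,1$, $c^{(i)}(x_i)=\tilde{c}(x)$ and $c^{(i)}(1-x_i)=\tilde{c}(1-x)$ lies in $\mathcal{U}$, and any such $i$ gives $b(\tilde{c}(x),\tilde{c}(1-x))=0$.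

For (iii), let $\nu(a_0,\dots,a_{p-1};Y)$ be the determinant of multiplication by $\sum_{k<p}a_k\eta^k$ on the free module with basis $1,\eta,\dots,\eta^{p-1}$ and $\eta^p=Y$. It is a polynomial with integer coefficients, and if $y$ is not a $p$-th power in a field $F$, the norms from $F(y^{1/p})$ are the values of $\nu(\,\cdot\,;y)$ on $F^p=F\times\dots\times F$. Let $y,z\in K^\times$ with $c(y)\neq0$ and $b(c(y),c(z))=0$. For all large $i$ we have $c^{(i)}(y)=c(y)\neq0$ and $c^{(i)}(z)=c(z)$, so $y\notin M_i^{\times p}$ and $z=\nu(a_{0,i},\dots,a_{p-1,i};y)$ with $a_{k,i}\in M_i$. The classes $a_k=[a_{k,i}]\in\widetilde{K}$ satisfy $z=\nu(a_0,\dots,a_{p-1};y)$. As $\tilde{c}(y)\neq0$, the element $y$ is not a $p$-th power in $\widetilde{K}$, so $z$ is a norm from $\widetilde{K}(y^{1/p})$. Thus (i)--(iii) hold, contradicting Proposition~\ref{prop:key}.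
\end{proof}

If $(G,1)$ is the restriction of some $\mathcal{G}_K$ to a closed subgroup, with fixed field $K'$, then $(G,1)=\mathcal{G}_{K'}$ by \eqref{eq:closed}. So Theorem~\ref{thm:main} shows that no 1-smooth pair having $(G,1)$ as its restriction to a closed subgroup is of the form $\mathcal{G}_K$. This gives the remaining theorem.

\begin{proof}[Proof of Theorem~\ref{thm:family}]
The group $1+p\mathbb{Z}_p$ is isomorphic to $\mathbb{Z}_p$ for odd $p$ and to $\mathbb{Z}/2\times\mathbb{Z}_2$ for $p=2$. A closed subgroup $\Theta$ is a $\mathbb{Z}_p$-submodule, hence topologically generated by at most two elements. Take $|J|=\kappa$, a finite $J_0\subseteq J$, and $\theta_0$ with $\theta_0(J_0)$ topologically generating $\Theta$ and $\theta_0=1$ outside $J_0$. Let $(G',\theta')=(G_J,\theta)$. It is 1-smooth by Proposition~\ref{prop:smooth}. Since $G_J\to G_\lambda$ is surjective, $\operatorname{im}\theta'=\theta(G_\lambda)=\Theta$.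

The space $H^1(G_J,\mathbb{F}_p)$ is the directed union of the finite spaces $H^1(G_\lambda,\mathbb{F}_p)$, and there are $\kappa$ indices $\lambda$; so its dimension is at most $\kappa$. For $j\in J$ and $C\ni j$, the character of $\Gamma_{(n,C)}$ that sends $j$ to $1$ and kills $\Gamma_n$ and $C\setminus\{j\}$ is compatible with the transition maps. The resulting characters of $G_J$, one for each $j\in J$, are linearly independent, since any finitely many of them are so on a common $G_\lambda$. So the dimension is $\kappa$.

The inclusions $\Gamma_n\subseteq\Gamma_n*F(C)$ and the retractions killing $F(C)$ are compatible with the transition maps. They induce $G\to G_J\to G$ with composite the identity, so $G$ embeds in $G_J$ as a closed subgroup, and $\theta'$ is trivial on it. By the observation preceding this proof, $(G',\theta')$ is not of the form $\mathcal{G}_K$.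
\end{proof}

\section{Valuations from collinearity}\label{sec:collinear}

It remains to prove Proposition~\ref{prop:key}. This section is independent of Galois theory: it shows that a homomorphism from the multiplicative group of a field to $\mathbb{Z}_p^2$ that satisfies the Steinberg relation for the determinant comes from a valuation.

A \emph{valuation ring} of a field $N$ is a subring $O$ with $x\in O$ or $x^{-1}\in O$ for all $x\in N^\times$. Its non-units form the unique maximal ideal $\mathfrak{m}$. The value group $N^\times/O^\times$, written additively, is totally ordered by declaring $v(x)\geq0$ for $x\in O$, where $v$ is the quotient map; we put $v(0)=\infty$. If $v(x)<v(y)$, then $x+y\in x(1+\mathfrak{m})$.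

\begin{theorem}\label{thm:collinear}
Let $N$ be a field and $g\colon N^\times\to\mathbb{Z}_p^2\subset\mathbb{Q}_p^2$ a homomorphism whose image is not contained in a line through $0$. Assume:
\begin{enumerate}
\item[(C)] if $x,y,z\in N^\times$ and $x+y+z=0$, then $g(x),g(y),g(z)$ lie on an affine line of $\mathbb{Q}_p^2$.
\end{enumerate}
Then there are a valuation ring $O\neq N$ of $N$, with maximal ideal $\mathfrak{m}$, and a line $\Lambda\ni0$ in $\mathbb{Q}_p^2$ such that $g(1+\mathfrak{m})=0$ and $g(O^\times)\subseteq\Lambda$.
\end{theorem}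

The conclusion is exactly what makes (C) true. Indeed, let $O$ and $\Lambda$ be as in the conclusion, let $x+y+z=0$, and divide by a term of least value; this translates the three points, so we may take $x=1$ and $y,z\in O$. If $y$ and $z$ are units, the three points lie on $\Lambda$. If $z\in\mathfrak{m}$, then $y=-(1+z)$ and $g(y)=0=g(x)$; the case $y\in\mathfrak{m}$ is the same.

Since $\mathbb{Z}_p^2$ is torsion-free, $g(-1)=0$. We use (C) in the following form.
\begin{enumerate}
\item[(C$'$)] If $g(a)\neq g(a')$, then $a\pm a'\neq0$, and $g(a\pm a')$ lies on the line through $g(a)$ and $g(a')$.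
\end{enumerate}
For a valuation, $g(a+a')$ is not just on this line but is one of the two points, unless $a/a'$ is a unit. The first task is to extract this stronger property from (C$'$). The tool is the following lemma: four points in general position let us draw, inside the image of $g$, a copy of the natural numbers on a projective line, and these accumulate $p$-adically at the point at infinity.

\begin{lemma}\label{lem:four}
There are no $x,y\in N^\times$ with $s=1+x+y\neq0$ such that no three of the points $A=g(1)=0$, $B=g(x)$, $C=g(y)$, $P=g(s)$ are collinear.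
\end{lemma}

\begin{proof}
Suppose there are. Embed the affine plane in the projective plane by sending $Q$ to the span of $(1,Q)\in\mathbb{Q}_p^3$. Write $(1,P)=u(1,A)+v(1,B)+w(1,C)$; the coefficients $u,v,w$ are nonzero since $P$ is on none of the lines $BC$, $AC$, $AB$. We may assume $v/u\in\mathbb{Z}_p$. Otherwise replace $(x,y)$ by $(x',y')=(x^{-1},y/x)$: then $1+x'+y'=s/x$, and the points attached to $1,x',y',s/x$ are $B,A,C,P$ translated by $-B$. They are in general position, and $u$ and $v$ are interchanged.

Let $(X{:}Y{:}Z)$ denote the span of $Xu(1,A)+Yv(1,B)+Zw(1,C)$. Then $A=(1{:}0{:}0)$, $B=(0{:}1{:}0)$, $C=(0{:}0{:}1)$, $P=(1{:}1{:}1)$, and lines are given by linear equations in $X,Y,Z$. Put $r_n=n+x$ and $q_n=n+x+y$. We claim that these elements are nonzero and that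
\[
g(r_n)=(n{:}1{:}0),\qquad g(q_n)=(n{:}1{:}1)\qquad\text{for all integers }n\geq0 .
\]
For $r_0=x$ and $q_1=s$ this holds by the choice of coordinates. Each row of the following table writes an element in two ways as a sum or difference of two elements whose images are already known and distinct. By (C$'$) the element is nonzero, and its image is the intersection of the two lines. The last two rows are used alternately for $n=2,3,\dots$.
\[
\begin{array}{c|cc|cc|c}
\text{element}&\text{first form}&\text{line}&\text{second form}&\text{line}&\text{image}\\\hline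
q_0&x+y&X=0&s-1&Y=Z&(0{:}1{:}1)\\
r_1&1+x&Z=0&s-y&X=Y&(1{:}1{:}0)\\
1-y&1-y&Y=0&r_1-q_0&X-Y+Z=0&(1{:}0{:}{-1})\\
r_n&r_{n-1}+1&Z=0&q_{n-1}+(1-y)&X-nY+Z=0&(n{:}1{:}0)\\
q_n&q_{n-1}+1&Y=Z&r_n+y&X=nY&(n{:}1{:}1)
\end{array}
\]
This proves the claim. The point $(n{:}1{:}0)$ is spanned by $nu(1,0)+v(1,B)=(nu+v,\,vB)$. Since $g(r_n)$ is an affine point with coordinates in $\mathbb{Z}_p$, we get $nu+v\neq0$ and $\frac{v}{nu+v}B\in\mathbb{Z}_p^2$ for all $n\geq0$. Let $n$ tend $p$-adically to $-v/u\in\mathbb{Z}_p$. Then $nu+v\to0$, and since $vB\neq0$ the points $\frac{v}{nu+v}B$ are unbounded, a contradiction.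
\end{proof}

\begin{lemma}\label{lem:line}
There is a line $\Lambda\ni0$ such that $g(1+y)\in\{0,g(y)\}$ whenever $g(y)\notin\Lambda$.
\end{lemma}

\begin{proof}
Call $x$ \emph{exceptional} if $\alpha=g(x)\neq0$ and $g(1+x)\notin\{0,\alpha\}$; by (C$'$), then $g(1+x)=k\alpha$ with $k\in\mathbb{Q}_p\setminus\{0,1\}$. If there is no exceptional element, any $\Lambda$ will do. Otherwise fix an exceptional $x$ and let $\Lambda=\mathbb{Q}_p\alpha$. Suppose that $y$ is exceptional with $\beta=g(y)\notin\Lambda$, say $g(1+y)=l\beta$ with $l\neq0,1$. Since $s=1+x+y=(1+x)+y=x+(1+y)$, (C$'$) shows that $s\neq0$ and that $P=g(s)$ lies on the line $L$ through $k\alpha$ and $\beta$ and on the line $L'$ through $\alpha$ and $l\beta$. The points $0,\alpha,\beta$ are not collinear. The line $\mathbb{Q}_p\alpha$ meets $L$ only in $k\alpha$ and $L'$ only in $\alpha$, so it does not contain $P$. The line $\mathbb{Q}_p\beta$ meets $L$ only in $\beta$ (as $k\neq0$) and $L'$ only in $l\beta$, so it does not contain $P$. The line through $\alpha$ and $\beta$ meets $L$ only in $\beta$ (as $k\neq1$)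 and $L'$ only in $\alpha$ (as $l\neq1$), so it does not contain $P$. This contradicts Lemma~\ref{lem:four}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:collinear}]
Let $\Lambda$ be as in Lemma~\ref{lem:line}, let $h\colon N^\times\to\mathbb{Q}_p^2/\Lambda\cong\mathbb{Q}_p$ be induced by $g$, and let $H=\ker h=g^{-1}(\Lambda)$. By hypothesis $H\neq N^\times$. If the desired ring $O$ exists, an element $x\notin H$ is not a unit, and $g(1+x)$ is $0$ or $g(x)$ according as $x\in\mathfrak{m}$ or $x^{-1}\in\mathfrak{m}$. So $g$ tells us which elements outside $H$ are small, and we build $O$ from this information.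

\emph{Step 1: signs.} Let $x\notin H$. Both $g(1+x)$ and $g(1-x)$ lie in $\{0,g(x)\}$, and they are equal. Otherwise $g(1-x^2)=g(x)$, whereas $h(-x^2)=2h(x)\neq0$ gives $g(1-x^2)\in\{0,2g(x)\}$.

\emph{Step 2: domination.} Let $h(a)\neq h(a')$. Then $a'/a\notin H$, and
\begin{equation}\label{eq:dom}
g(a\pm a')=g(a)+g(1\pm a'/a)\in\{g(a),g(a')\},
\end{equation}
with the same value for both signs. Write $a\gg a'$ if this value is $g(a)$. Exactly one of $a\gg a'$, $a'\gg a$ holds. The relation is unchanged if $a$ and $a'$ are multiplied by the same element, or if a sign is changed.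

It is transitive in the following sense: if $h(a),h(a'),h(a'')$ are pairwise distinct and $a\gg a'\gg a''$, then $a\gg a''$. Suppose instead $a''\gg a$. Then $g(a+a')=g(a)$, $g(a'+a'')=g(a')$, $g(a''+a)=g(a'')$, and \eqref{eq:dom} applies to $(a+a')+a''$, to $(a'+a'')+a$ and to $(a''+a)+a'$. It puts $g(a+a'+a'')$ in $\{g(a),g(a'')\}$, in $\{g(a'),g(a)\}$ and in $\{g(a''),g(a')\}$; these sets have empty intersection.

\emph{Step 3: small elements.} Let $S=\{x\notin H:1\gg x\}=\{x\notin H:g(1+x)=0\}$. Then $-S=S$, and for $x\notin H$ exactly one of $x,x^{-1}$ lies in $S$; if $x\notin H\cup S$, then $x\gg1$.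
\begin{enumerate}
\item[(a)] \emph{If $x,y\in S$ and $xy\notin H$, then $xy\in S$.} Indeed $1\gg x\gg xy$, and $0,h(x),h(xy)$ are pairwise distinct.
\item[(b)] \emph{If $x\in H$, then $xS\subseteq S$ or $x^{-1}S\subseteq S$.} Suppose $s,s'\in S$ with $xs\notin S$ and $x^{-1}s'\notin S$. Then $(xs)^{-1}$ and $xs'^{-1}$ lie in $S$, and their product is $(ss')^{-1}$. If $ss'\notin H$, then (a) gives both $ss'\in S$ and $(ss')^{-1}\in S$, which is impossible. If $ss'\in H$, then $h(s')=-h(s)$. Put $y=xs$, so $h(y)=h(s)$ and $y\gg1$; multiplying $x^{-1}s'\gg1$ by $y$ gives $ss'\gg y$. The values $0,h(s),-h(s)$ are pairwise distinct. From $y\gg1\gg s'$ we get $y\gg s'$, and from $ss'\gg y\gg s'$ we get $ss'\gg s'$, that is $s\gg1$, contradicting $s\in S$.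
\end{enumerate}

\emph{Step 4: the ring.} Elements of $H$ cannot be compared with $1$ directly, so we test them against $S$ and put
\[
O=\{0\}\cup S\cup\{x\in H:xS\subseteq S\}.
\]
Then $\pm1\in O$, and by (b) we have $x\in O$ or $x^{-1}\in O$ for all $x\in N^\times$.

$O$ is closed under multiplication. Let $x,y\in O\setminus\{0\}$. If one of them lies in $H$, the definition gives $xy\in O$. If $x,y\in S$ and $xy\notin H$, use (a). Let $x,y\in S$, $xy\in H$, $s\in S$; we need $xys\in S$. Here $h(y)=-h(x)$ and $xys\notin H$. If $h(s)\neq h(x)$, then $ys\notin H$, and (a) gives $ys\in S$ and $x\cdot ys\in S$. If $h(s)=h(x)$, then $h(xs)=2h(x)\neq0$, and (a) gives $xs\in S$ and $y\cdot xs\in S$.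

For addition we need two more statements.
\begin{enumerate}
\item[(c)] \emph{If $z\in S$, then $1+z$ and $(1+z)^{-1}$ lie in $O\cap H$.} We have $g(1+z)=0$, so both lie in $H$. Let $s\in S$ and $y=(1+z)s$, so $g(y)=g(s)$, and suppose $y\notin S$. Then $y\gg1$ and $g(1+y)=g(s)$. If $zs\notin H$, apply \eqref{eq:dom} to $1+y=(1+s)+zs$: it gives $g(s)\in\{0,g(z)+g(s)\}$, impossible as $g(s),g(z)\neq0$. If $zs\in H$, then $h(1+y)=h(s)=-h(z)\neq h(z)$, and \eqref{eq:dom} applied to $(1+s)(1+z)=(1+y)+z$ gives $0\in\{g(s),g(z)\}$, again impossible. So $1+z\in O$. Moreover $(1+z)^{-1}=1+z'$ with $z'=-z/(1+z)\notin H$ and $g(1+z')=0$; thus $z'\in S$, and $1+z'\in O$ by what was just shown.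
\item[(d)] \emph{If $z\in O\cap H$ and $z\neq-1$, then $1+z\in O$.} Let first $1+z\notin H$. If $1+z\notin S$, then $1+z\gg1$, so $g(z)=g((1+z)-1)=g(1+z)$ and $z\notin H$, a contradiction; hence $1+z\in S$. Let now $1+z\in H$, $s\in S$, $y=(1+z)s$, and suppose $y\notin S$. Then $y\gg1$ and $g(1+y)=g(y)\neq0$. On the other hand $1+y=(1+s)+zs$ with $zs\in S$, and $(1+s)^{-1}zs\in S$ by (c). Hence $1+s\gg zs$ and $g(1+y)=g(1+s)=0$, a contradiction.
\end{enumerate}
Let $x,y\in O\setminus\{0\}$ with, say, $y/x\in O$. By (c) and (d), $1+y/x\in O$, so $x+y=x(1+y/x)\in O$. Thus $O$ is a valuation ring. If $x\in S$, then $x^{-1}\notin S\cup H$, so $x^{-1}\notin O$. Hence $S\subseteq\mathfrak{m}$ and $O^\times\subseteq H$, that is, $g(O^\times)\subseteq\Lambda$. Since $H\neq N^\times$, the set $S$ is nonempty and $O\neq N$.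

\emph{Step 5: principal units.} Let $x\in\mathfrak{m}\setminus\{0\}$. If $x\in S$, then $g(1+x)=0$ by definition. If $x\in H$, then $x^{-1}\notin O$, so $x^{-1}s\notin S$ for some $s\in S$, and $t=xs^{-1}\in S$. We have $x=st$ and $h(t)=-h(s)\neq h(s)$. Relation \eqref{eq:dom} applied to $1+st=(1-s)+s(1+t)$ gives $g(1+x)\in\{0,g(s)\}$, and applied to $1+st=(1-t)+t(1+s)$ it gives $g(1+x)\in\{0,g(t)\}$. As $g(s)\neq g(t)$, we get $g(1+x)=0$.
\end{proof}

\begin{remark}\label{rem:zp}
Boundedness of the image of $g$ is used only at the end of Lemma~\ref{lem:four}. Steps 1, 3, 4 and 5 use that $0$, $h(x)$, $-h(x)$ are distinct for $x\notin H$. This fails for values in $\mathbb{F}_2$, and it is the reason for working with the $\mathbb{Z}_p$-valued Kummer characters rather than with $c_j$ itself; their existence is where $\mu_{p^\infty}\subseteq K$ is needed.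
\end{remark}

\section{Two valuations and the test elements}\label{sec:two}

Let $K,\rho,\varepsilon$ and $c=(c_1,c_2)$ be as in Proposition~\ref{prop:key}. The field $\widetilde{K}$ plays no role in this section. We use four facts about a valuation ring $O$ of a field $N$; an \emph{overring} is a subring of $N$ containing $O$.

\begin{enumerate}
\item[(V1)] An overring $R$ is a valuation ring with $\mathfrak{m}_R\subseteq\mathfrak{m}_O$ (if $x^{-1}\notin R$, then $x^{-1}\notin O$). The overrings form a chain (if $x\in R\setminus R'$ and $y\in R'\setminus R$, then $x/y\in O$ gives $x\in R'$ and $y/x\in O$ gives $y\in R$).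
\item[(V2)] If $W$ is an overring, then $O/\mathfrak{m}_W$ is a valuation ring of the field $W/\mathfrak{m}_W$, with maximal ideal $\mathfrak{m}_O/\mathfrak{m}_W$.
\item[(V3)] For a field extension $L/N$ there is a valuation ring $O'$ of $L$ with $O'\cap N=O$. Its valuation extends that of $O$, and its residue field contains that of $O$.
\item[(V4)] (Weak approximation, \cite[Thm.~2.4.1]{EP}.) Let $O_1,O_2\neq N$ be valuation rings that are \emph{independent}, meaning that $N$ is the only subring containing both. For $x_1,x_2\in N$ and $\beta_j$ in the value group of $v_j$ there is $e\in N$ with $v_j(e-x_j)>\beta_j$ for $j=1,2$.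
\end{enumerate}

Theorem~\ref{thm:collinear} gives one valuation ring for each $c_j$. The two rings need not be independent; they become so only in the residue field of the ring $W$ that they generate, and we need $c_j$ to remain onto on $W^\times$. For this we coarsen each ring as far as possible.

\begin{lemma}\label{lem:rings}
For $j=1,2$ there is a valuation ring $O_j$ of $K$, with maximal ideal $\mathfrak{m}_j$, such that $c_j(1+\mathfrak{m}_j)=0$, $c_j(O_j^\times)\neq V_j$, and $c_j(W^\times)=V_j$ for every overring $W\neq O_j$ of $O_j$.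
\end{lemma}

\begin{proof}
Let $g_j\colon K^\times\to\operatorname{Hom}(E_j,\mathbb{Z}_p)=\mathbb{Z}_p^2$, $g_j(x)=\chi_x\circ\varepsilon|_{E_j}$, so that $c_j=g_j\bmod p$. For a line $\Lambda\ni0$ the module $\Lambda\cap\mathbb{Z}_p^2$ has rank one, so its image in $V_j$ is a proper subspace. Since $c_j$ is onto, the image of $g_j$ is not contained in a line. By (K2), pulled back along $\varepsilon|_{E_j}$, and Lemma~\ref{lem:cup}(a), the determinant $b_j(g_j(u),g_j(1-u))$ vanishes modulo $p^n$ for all $n$, so $g_j(u)$ and $g_j(1-u)$ are linearly dependent for $u\neq0,1$. If $x+y+z=0$, take $u=-x/z$, $1-u=-y/z$: then $g_j(x)-g_j(z)$ and $g_j(y)-g_j(z)$ are dependent, which is (C). Theorem~\ref{thm:collinear} gives a valuation ring $O_j^0$ with $c_j(1+\mathfrak{m}_{O_j^0})=0$ and $c_j((O_j^0)^\times)\neq V_j$.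

Let $O_j$ be the union of the overrings $R$ of $O_j^0$ with $c_j(R^\times)\neq V_j$. By (V1) these form a chain, so $O_j$ is an overring, $\mathfrak{m}_j\subseteq\mathfrak{m}_{O_j^0}$, and $O_j^\times$ is the union of the $R^\times$. Thus $c_j(O_j^\times)$ is the union of a chain of proper subgroups of the finite group $V_j$, hence one of them. The last property holds by construction.
\end{proof}

The next lemma is where $E$ has to be the free product of $E_1$ and $E_2$: cup products of classes in $V_1$ with classes in $V_2$ vanish, and $\rho$ carries this vanishing to $K$.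

\begin{lemma}\label{lem:incomparable}
Neither of $O_1$, $O_2$ contains the other.
\end{lemma}

\begin{proof}
The hypotheses and Lemma~\ref{lem:cup}(b) are symmetric in the indices $1,2$, so suppose $O_1\subseteq O_2$. Let $O=O_2$, with valuation $v$, value group $\Sigma$, maximal ideal $\mathfrak{m}$ and residue field $k$. By (V1), $\mathfrak{m}\subseteq\mathfrak{m}_1$, so both $c_1$ and $c_2$ vanish on $1+\mathfrak{m}$. Choose $\gamma_1\in V_1\setminus\{0\}$ and $\gamma_2\in V_2\setminus c_2(O^\times)$, and let $y,z\in K^\times$ have $\chi_y^{(1)}=(\gamma_1,0)\circ\rho$ and $\chi_z^{(1)}=(0,\gamma_2)\circ\rho$. Then $c(y)=(\gamma_1,0)$ and $c(z)=(0,\gamma_2)$. By Lemma~\ref{lem:cup}(b), pulled back along $\rho$, $\chi_y^{(1)}\cup\chi_z^{(1)}=0$. By (K3), $z=N_{L/K}(\xi)$, where $L=K(\eta)$ and $\eta^p=y$. As $c(y)\neq0$, the extension $L/K$ is cyclic of degree $p$, and each $\sigma\in\operatorname{Gal}(L/K)$ has $\sigma(\eta)=\zeta\eta$ with $\zeta\in\mu_p$. Let $v'$ extend $v$ to $L$, with maximal ideal $\mathfrak{m}'$. Value groups are torsion-free, so $v(\zeta)=0$. Write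 $\xi=\sum_{i<p}a_i\eta^i$ with $a_i\in K$. We show $c_2(z)\in c_2(O^\times)$, contradicting the choice of $\gamma_2$.

\emph{Case $v(y)\notin p\Sigma$.} The nonzero terms $a_i\eta^i$ have distinct values: if $v'(a_i\eta^i)=v'(a_l\eta^l)$ with $i\neq l$, then $(i-l)v(y)\in p\Sigma$, and $v(y)\in p\Sigma$ since $i-l$ is prime to $p$. Let $a_i\eta^i$ be the term of least value, and write $\xi=a_i\eta^i(1+\omega)$ with $\omega=\sum_{l\neq i}(a_l/a_i)\eta^{l-i}$. Each $\sigma$ multiplies the summands of $\omega$ by roots of unity, so $\sigma(\omega)\in\mathfrak{m}'$ and $N_{L/K}(1+\omega)\in(1+\mathfrak{m}')\cap K=1+\mathfrak{m}$. Since $N_{L/K}(\eta)=\pm y$, we get $z=\pm y^ia_i^pN_{L/K}(1+\omega)$ and $c_2(z)=i\,c_2(y)=0$.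

\emph{Case $v(y)\in p\Sigma$.} Multiplying $y$ by a $p$-th power changes neither $L$ nor $\chi_y^{(1)}$, so let $y\in O^\times$. The residue $\bar{y}$ is not a $p$-th power in $k$; otherwise $y\in K^{\times p}(1+\mathfrak{m})$ and $c_1(y)=0$. So $X^p-\bar{y}$ is irreducible over $k$, and $1,\bar{\eta},\dots,\bar{\eta}^{p-1}$ are linearly independent over $k$. Let $a$ be a coefficient $a_i$ of least value. For each $\sigma$ the element $\sigma(\xi)/a=\sum_i(a_i\zeta^i/a)\eta^i$ has coefficients in $O$, one of them a unit, so its residue is nonzero and $v'(\sigma\xi)=v(a)$. Hence $v(z)=pv(a)$, so $z=a^pu$ with $u\in O^\times$, and $c_2(z)=c_2(u)$.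
\end{proof}

We can now produce the elements required in Section~\ref{ss:simplest}, in infinite families whose differences are also under control. The index $m$ measures $v_1$-closeness to $0$ and the index $n$ measures $v_2$-closeness to $1$.

\begin{lemma}\label{lem:test}
There are elements $e_{\gamma,m,n}\in K\setminus\{0,1\}$, for $\gamma\in V$ and integers $m,n\geq1$, such that each $e=e_{\gamma,m,n}$ satisfies \eqref{eq:test1}, and such that for $e=e_{\gamma,m,n}$, $e'=e_{\delta,m',n'}$ with $m\neq m'$ and $n\neq n'$ we have $e\neq e'$ and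
\begin{equation}\label{eq:test2}
c_1(e-e')=\begin{cases}\gamma_1&\text{if } m<m',\\ \delta_1&\text{if } m>m',\end{cases}\qquad
c_2(e-e')=\begin{cases}\gamma_2&\text{if } n<n',\\ \delta_2&\text{if } n>n'.\end{cases}
\end{equation}
\end{lemma}

\begin{proof}
Let $W$ be the subring of $K$ generated by $O_1$ and $O_2$. It is a valuation ring, and by Lemma~\ref{lem:incomparable} it contains both properly. Let $k=W/\mathfrak{m}_W$ and $\bar{O}_j=O_j/\mathfrak{m}_W$, with valuation $\bar{v}_j$ and maximal ideal $\bar{\mathfrak{m}}_j$. By (V2) these are valuation rings of $k$, different from $k$. They are independent: the preimage in $W$ of a subring of $k$ containing both is a ring containing $O_1$ and $O_2$, hence is $W$. Since $1+\mathfrak{m}_W\subseteq1+\mathfrak{m}_j$, the map $c_j|_{W^\times}$ induces $\bar{c}_j\colon k^\times\to V_j$. By Lemma~\ref{lem:rings}, $\bar{c}_j$ is onto and trivial on $1+\bar{\mathfrak{m}}_j$; also $\bar{c}_j(-1)=0$.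

Every $\gamma\in V_j$ is $\bar{c}_j$ of an element of arbitrarily large value. Indeed, let $\bar{c}_j(a)=\gamma$ and let $\beta$ be a given value. A nontrivial ordered group has no largest element, so there is $w\in k^\times$ with $\bar{v}_j(w)$ larger than $0$, $\beta$ and $-\bar{v}_j(a)$. Then $\bar{c}_j(aw^p)=\gamma$ and $\bar{v}_j(aw^p)\geq\bar{v}_j(a)+2\bar{v}_j(w)>\bar{v}_j(w)>\beta$. As $V_j$ is finite, we can choose by induction on $m$ elements $a_j(\gamma,m)\in k^\times$, for $\gamma\in V_j$, with
\[
\bar{c}_j(a_j(\gamma,m))=\gamma,\qquad 0<\bar{v}_j(a_j(\gamma,m))<\bar{v}_j(a_j(\delta,m'))\quad\text{for all }\gamma,\delta\in V_j,\ m<m'.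
\]
Given $\gamma\in V$ and $m,n$, put $a_1=a_1(\gamma_1,m)$ and $a_2=a_2(\gamma_2,n)$. By (V4) there is $\bar{e}\in k$ with $\bar{v}_1(\bar{e}-a_1)>\bar{v}_1(a_1)$ and $\bar{v}_2(1-\bar{e}-a_2)>\bar{v}_2(a_2)$, that is,
\[
\bar{e}\in a_1(1+\bar{\mathfrak{m}}_1)\subseteq\bar{\mathfrak{m}}_1,\qquad 1-\bar{e}\in a_2(1+\bar{\mathfrak{m}}_2)\subseteq\bar{\mathfrak{m}}_2 .
\]
Let $e=e_{\gamma,m,n}\in W$ be a lift of $\bar{e}$. Since $\bar{e}\neq0,1$, both $e$ and $1-e$ are units of $W$. We read off $c_1(e)=\gamma_1$ and $c_2(1-e)=\gamma_2$; and $c_1(1-e)=0$, $c_2(e)=0$ because $1-\bar{e}\in1+\bar{\mathfrak{m}}_1$ and $\bar{e}\in1+\bar{\mathfrak{m}}_2$. This is \eqref{eq:test1}.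

Let $e,e'$ be as in \eqref{eq:test2}. If $m<m'$, then $\bar{v}_1(\bar{e})<\bar{v}_1(\bar{e}')$, so $\bar{e}-\bar{e}'\in\bar{e}(1+\bar{\mathfrak{m}}_1)$; thus $e-e'\in W^\times$ and $c_1(e-e')=\bar{c}_1(\bar{e})=\gamma_1$. If $n<n'$, then $\bar{v}_2(1-\bar{e})<\bar{v}_2(1-\bar{e}')$, so $\bar{e}-\bar{e}'=(1-\bar{e}')-(1-\bar{e})\in-(1-\bar{e})(1+\bar{\mathfrak{m}}_2)$ and $c_2(e-e')=\gamma_2$. The cases $m>m'$ and $n>n'$ follow by exchanging $e$ and $e'$, since $c(-1)=0$.
\end{proof}

\section{Splitting the Steinberg relation}\label{sec:split}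

We begin with a lemma on a plane with an alternating form.

\begin{lemma}\label{lem:plane}
Let $\beta$ be a nondegenerate alternating form on a two-dimensional $\mathbb{F}_p$-space $T$, and let $\phi\colon T\to T$ be a map such that for all $\gamma,\delta\in T$
\[
\beta(\phi(\gamma)-\phi(\delta),\,\gamma-\delta)=0\qquad\text{and}\qquad\beta(\phi(\gamma)-\gamma,\,\phi(\delta)-\gamma)=0 .
\]
Then $\phi$ is constant or the identity.
\end{lemma}

\begin{proof}
The vectors orthogonal to a nonzero $\gamma$ are its multiples. So the first condition with $\delta=0$ gives $\phi(\gamma)=w+r(\gamma)\gamma$ for $\gamma\neq0$, where $w=\phi(0)$ and $r(\gamma)\in\mathbb{F}_p$. For nonzero $\gamma,\delta$ the first condition reads $0=\beta(r(\gamma)\gamma-r(\delta)\delta,\gamma-\delta)=(r(\delta)-r(\gamma))\beta(\gamma,\delta)$. Hence $r(\gamma)=r(\delta)$ if $\gamma,\delta$ are independent, and if they are dependent, comparing both with a vector off their line gives the same. So $\phi(\gamma)=w+r\gamma$ for a constant $r$. The second condition with $\delta=0$ reads $0=\beta(w+(r-1)\gamma,w-\gamma)=r\beta(\gamma,w)$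 for all $\gamma$, so $r=0$ or $w=0$. If $r\neq0$, then $w=0$, and the second condition reads $0=\beta((r-1)\gamma,r\delta-\gamma)=r(r-1)\beta(\gamma,\delta)$ for all $\gamma,\delta$, so $r=1$.
\end{proof}

\begin{proposition}\label{prop:split}
In the setting of Proposition~\ref{prop:key}, let $\widetilde{K}\supseteq K$ and $\tilde{c}\colon\widetilde{K}^\times\to V$ satisfy \textup{(i)} and \textup{(ii)}. Then $\tilde{c}$ satisfies the Steinberg relation for $b_2$.
\end{proposition}

\begin{proof}
For $x\in K\setminus\{0,1\}$ the relation was noted after Proposition~\ref{prop:key}. Let $x\in\widetilde{K}\setminus K$, and $P=\tilde{c}(x)$, $Q=\tilde{c}(1-x)$.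

\emph{Removing the dependence on $m,n$.} To subtract instances of \eqref{eq:three} from one another, we need $d$ to vary while the vectors $\tilde{c}(x-e)$ do not. Color each pair $m<n$ of positive integers by the family $(\tilde{c}(x-e_{\gamma,m,n}))_{\gamma\in V}$. There are finitely many colors, so by Ramsey's theorem there is an infinite set $I$ of positive integers all of whose pairs have the same color. Thus there is a map $X\colon V\to V$ with
\[
\tilde{c}(x-e_{\gamma,m,n})=X(\gamma)\qquad\text{for all }\gamma\in V\text{ and all }m<n\text{ in }I .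
\]
Let $\gamma,\delta\in V$, $e=e_{\gamma,m,n}$, $e'=e_{\delta,m',n'}$. Taking four elements of $I$ in different orders, we obtain from \eqref{eq:test2}:
\[
\begin{array}{c|cccc}
\text{order}&m<m'<n<n'&m<m'<n'<n&m'<m<n<n'&m'<m<n'<n\\\hline
c(e-e')&(\gamma_1,\gamma_2)&(\gamma_1,\delta_2)&(\delta_1,\gamma_2)&(\delta_1,\delta_2)
\end{array}
\]
In each order $m<n$ and $m'<n'$. So \eqref{eq:three} gives, with $X=(X_1,X_2)$,
\begin{equation}\label{eq:four}
b_1\bigl(X_1(\gamma)-d_1,X_1(\delta)-d_1\bigr)+b_2\bigl(X_2(\gamma)-d_2,X_2(\delta)-d_2\bigr)=0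
\end{equation}
for all $d_1\in\{\gamma_1,\delta_1\}$ and $d_2\in\{\gamma_2,\delta_2\}$.

\emph{The shape of $X$.} Fix $j$. Subtract the instances of \eqref{eq:four} with $d_j=\gamma_j$ and $d_j=\delta_j$, keeping the other component of $d$ fixed. By \eqref{eq:shift},
\begin{equation}\label{eq:diff}
b_j\bigl(X_j(\gamma)-X_j(\delta),\,\gamma_j-\delta_j\bigr)=0\qquad\text{for all }\gamma,\delta\in V .
\end{equation}
If $\gamma_j=\gamma'_j$, subtracting \eqref{eq:diff} for $(\gamma,\delta)$ and $(\gamma',\delta)$ gives $b_j(X_j(\gamma)-X_j(\gamma'),\gamma_j-\delta_j)=0$ for all $\delta$, so $X_j(\gamma)=X_j(\gamma')$ by nondegeneracy. Hence $X_j(\gamma)=\phi_j(\gamma_j)$ for a map $\phi_j\colon V_j\to V_j$, and \eqref{eq:diff} is the first condition of Lemma~\ref{lem:plane}. For the second, take $\gamma,\delta$ with equal components of index $i\neq j$ and $d=\gamma$ in \eqref{eq:four}: the $i$-th summand has the form $b_i(w,w)=0$, and the $j$-th summand is $b_j(\phi_j(\gamma_j)-\gamma_j,\phi_j(\delta_j)-\gamma_j)$. So each of $\phi_1,\phi_2$ is constant or the identity.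

These are the two behaviors that a valuation would produce: if $v_1$ extended to $\widetilde{K}$ with $\tilde{c}_1$ trivial on principal units, then $\tilde{c}_1(x-e)$ would be $\tilde{c}_1(x)$ for $v_1(x)<v_1(e)$ and $c_1(e)=\gamma_1$ for $v_1(x)>v_1(e)$. No such extension is given, and none is needed.

\emph{Comparison with $0$ and $1$.} Equations \eqref{eq:zero} and \eqref{eq:one} hold for all $\gamma\in V$ with $X=(\phi_1(\gamma_1),\phi_2(\gamma_2))$. The first term of \eqref{eq:zero} vanishes for all $\gamma$. If $\phi_1$ is the identity, its second argument is $0$. If $\phi_1$ is a constant $w_1$, it equals $b_1(P_1,w_1)-b_1(P_1-w_1,\gamma_1)$ by \eqref{eq:shift}, while the second term of \eqref{eq:zero} does not depend on $\gamma_1$; so $P_1=w_1$, and the first term is $b_1(w_1-\gamma_1,w_1-\gamma_1)=0$. Therefore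
\[
b_2(P_2,\phi_2(\gamma_2))=0\qquad\text{for all }\gamma_2\in V_2 .
\]
If $\phi_2$ is the identity, this gives $P_2=0$. If $\phi_2$ is a constant $w_2$, the second term of \eqref{eq:one} equals $b_2(w_2,Q_2)-b_2(w_2-Q_2,\gamma_2)$, while the first does not depend on $\gamma_2$; so $w_2=Q_2$. In both cases $b_2(P_2,Q_2)=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose that $\widetilde{K}$ and $\tilde{c}$ satisfy (i)--(iii). By Proposition~\ref{prop:split}, the bilinear map $(y,z)\mapsto b_2(\tilde{c}(y),\tilde{c}(z))$ induces a homomorphism $\tau\colon K_2^M(\widetilde{K})\to\mathbb{F}_p$. Since $c$ is onto, there are $y,z\in K^\times$ with $b_1(c(y),c(z))=1$ and $b_2(c(y),c(z))=-1$. Then $c(y)\neq0$ and $b(c(y),c(z))=0$. By (iii), $z=N_{L/\widetilde{K}}(\xi)$ for some $\xi\in L^\times$, where $L=\widetilde{K}(\eta)$ and $\eta^p=y$. By (K4),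
\[
\{y,z\}=N_{L/\widetilde{K}}\{y,\xi\}=N_{L/\widetilde{K}}\{\eta^p,\xi\}=p\,N_{L/\widetilde{K}}\{\eta,\xi\}.
\]
Hence $\tau(\{y,z\})=0$, whereas $\tau(\{y,z\})=b_2(c(y),c(z))=-1$ by (i). This contradiction proves the proposition, and with it Theorems~\ref{thm:main}, \ref{thm:family} and~\ref{thm:map}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EP}
Engler and Prestel, \emph{Valued Fields}.

\bibitem{GS}
Gille and Szamuely, \emph{Central Simple Algebras and Galois Cohomology}.

\bibitem{Qua}
Claudio Quadrelli, \emph{1-smooth pro-$p$ groups and Bloch-Kato pro-$p$ groups}, arXiv:1904.00667 (2019).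

\end{thebibliography}
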